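# Where $y|\nabla P|/P$ cannot be constant: strict inequalities for quasisymmetric distortion

## 1. The ratio $\rho_P$ and the number $\delta(T)$

Let $\mathbb H$ be the upper half-plane, $z=x+iy$, and let $dA$ be area. For a positive harmonic function $P$ on $\mathbb H$ put
$$\rho_P=\frac{y\,|\nabla P|}{P}.$$
This is a scale-invariant logarithmic gradient. If $A(w)=aw+b$ with $a>0$, $b\in\mathbb R$, then $P\circ A$ is again positive harmonic on $\mathbb H$ and $\rho_{P\circ A}=\rho_P\circ A$, because the factor $a$ produced by the chain rule is absorbed by the height.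

**Examples.**

* $P\equiv1$ gives $\rho_P\equiv0$.
* $P=y$ gives $\rho_P\equiv1$. So does $P=\mathrm{Im}(-1/z)=y/|z|^2$: here $|\nabla P|=|(-1/z)'|=|z|^{-2}$.
* Let $0<a<1$ and $P=\mathrm{Re}\,(-iz)^a=r^a\cos(a\psi)$, where $z=re^{i\theta}$ and $\psi=\theta-\frac\pi2\in(-\frac\pi2,\frac\pi2)$. Then $|\nabla P|=ar^{a-1}$ and $y=r\cos\psi$, so $\rho_P=a\cos\psi/\cos(a\psi)$. This equals $a$ on the imaginary axis and is strictly smaller than $a$ elsewhere.

So $\rho_P$ can be constantly $0$, constantly $1$, and equal to a given $T\in(0,1)$ along a line. Can it be equal to $T\in(0,1)$ on an open set? To measure this, let $Q_0=[0,1]\times[1,2]$ and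
$$\delta(T)=\inf_P\frac{\int_{Q_0}(\rho_P-T)^2\,P\,\frac{dA}y}{\int_{Q_0}P\,\frac{dA}y},$$
the infimum being over all positive harmonic $P$ on $\mathbb H$. The examples $P=1$ and $P=y$ show $\delta(T)\le\min\{T^2,(1-T)^2\}$; in particular $\delta(0)=\delta(1)=0$.

**Lemma 1.** $\delta(T)>0$ for $0<T<1$.

*Proof.* **The infimum is attained.** The quotient does not change when $P$ is multiplied by a positive constant, so normalize $P(\frac12+\frac32i)=1$. By Harnack's inequality the normalized functions are locally uniformly bounded, so any sequence of them has a subsequence converging locally uniformly together with first derivatives. The limit is harmonic, nonnegative, and equal to $1$ at one point, hence positive. The quotient is continuous under this convergence, since $Q_0$ is compact in $\mathbb H$. So a minimizing sequence yields a minimizer.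

**The minimum is not $0$.** Suppose it is. Then the minimizer satisfies $|\nabla P|=TP/y$ on $Q_0$, by continuity of $\rho_P$. With $\partial=\frac12(\partial_x-i\partial_y)$, the function $\partial P$ is holomorphic because $P$ is harmonic, and $|\partial P|=\frac12|\nabla P|=\frac{TP}{2y}\neq0$ on $Q_0$, since $T>0$. Hence in the interior of $Q_0$
$$\log|\partial P|=\log\tfrac T2+\log P-\log y$$
is harmonic, so $\Delta\log P=\Delta\log y=-y^{-2}$. On the other hand, for harmonic $P$,
$$\Delta\log P=-\frac{|\nabla P|^2}{P^2}=-\frac{T^2}{y^2}.$$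
Hence $T^2=1$, a contradiction. $\square$

What this is for: certain sharp-looking bounds for how a quasiconformal self-map of the disk distorts the boundary circle become, for maps close to the identity, a statement about moments with exponent $T^2$. In the estimate of these moments, equality would force $\rho_P=T$ at all places and all scales, for a certain positive harmonic function $P$. Lemma 1 says that on every Whitney square there is a loss of at least $\delta(T)$. The losses add up over scales, the exponent drops to $T^2-\delta(T)$, and the bounds cannot be sharp.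

## 2. Two spectra of boundary distortion, and the claimed sharp bounds

Throughout $0<k<1$ and $K=\frac{1+k}{1-k}>1$.

**Definition.** A homeomorphism $\phi:\Omega\to\Omega'$ between planar domains is $k$-quasiconformal (equivalently $K$-quasiconformal, "$K$-qc") if $\phi\in W^{1,2}_{\rm loc}(\Omega)$ and $\bar\partial\phi=\nu\,\partial\phi$ a.e. for a measurable coefficient $\nu$ with $\|\nu\|_\infty\le k$.

Example: $z|z|^{K-1}=z^{(K+1)/2}\bar z^{(K-1)/2}$ has $\nu=\frac{K-1}{K+1}\frac z{\bar z}$, of modulus $k$.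

Let $\phi:\mathbb D\to\mathbb D$ be onto and $K$-qc. It extends to a homeomorphism of the closed disk. Let $m$ be normalized Lebesgue measure on $\partial\mathbb D$ and $\mu=\phi_*(m)$.

**Definition (multifractal spectrum).** For $\alpha>0$,
$$f_\mu(\alpha)=\lim_{\epsilon\to0}\limsup_{r\to0}\frac{\log N_\mu(r,\alpha,\epsilon)}{|\log r|},$$
where $N_\mu(r,\alpha,\epsilon)$ is the maximal number of disjoint disks $B_n=B(z_n,r)$ with $z_n\in\operatorname{supp}\mu$ and $r^{\alpha+\epsilon}\le\mu(B_n)\le r^{\alpha-\epsilon}$; $\log0=-\infty$. Put $F_{K\text{-qs}}(\alpha)=\sup_\phi f_{\phi_*(m)}(\alpha)$ over all $K$-qc $\phi:\mathbb D\to\mathbb D$ onto.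

Since $N_\mu$ is an integer, each $\limsup$ is $-\infty$ or $\ge0$; so $f_\mu(\alpha)\in\{-\infty\}\cup[0,\infty)$. By Hölder continuity $F_{K\text{-qs}}=-\infty$ outside $[\frac1K,K]$.

**Definition (integral means spectrum).** For $t\in\mathbb R$,
$$\beta_\phi(t)=\inf\Big\{\beta:\int_0^{2\pi}\Big(\frac{1-|\phi(re^{i\theta})|}{1-r}\Big)^td\theta=O\big((1-r)^{-\beta}\big)\Big\},\qquad B_{K\text{-qs}}(t)=\sup_\phi\beta_\phi(t).$$

Example: for $\phi=\mathrm{id}$ we have $\mu=m$, every disk centered on the circle has mass comparable to $r$, and about $1/r$ of them are disjoint. So $f_m(1)=1$, $f_m(\alpha)=-\infty$ for $\alpha\ne1$, and $\beta_{\rm id}\equiv0$.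

**Known theorem.** The following hold.

* (i) $F_{K\text{-qs}}(\alpha)\le-\frac{4K}{(K-1)^2}(\sqrt\alpha-\sqrt K)(\sqrt\alpha-1/\sqrt K)$ for $\frac1K\le\alpha\le1-k^2$ and for $\frac1{1-k^2}\le\alpha\le K$.
* (ii) $F_{K\text{-qs}}(\alpha)\le\min\{\alpha,1\}$ for $1-k^2\le\alpha\le\frac1{1-k^2}$.
* (iii) $B_{K\text{-qs}}(t)\le\max\Big\{0,\frac{t(t-1)}{t+\frac{4K}{(K-1)^2}}\Big\}$ for $-\frac2{K-1}\le t\le\frac{2K}{K-1}$.
* (iv) $B_{K\text{-qs}}(t)=-(K-1)t-1$ for $t\le-\frac2{K-1}$, and $B_{K\text{-qs}}(t)=(1-\frac1K)t-1$ for $t\ge\frac{2K}{K-1}$.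

**Conjecture.** For every $K>1$, each of (i), (ii), (iii) holds with equality throughout its stated range. (The problem comes from István Prause and Stanislav Smirnov, "Quasisymmetric distortion spectrum", arXiv:0910.4723 (2009).)

The conjecture is false. Write
$$c=\frac{4K}{(K-1)^2}=\frac{1-k^2}{k^2},\qquad 1+c=\frac1{k^2},\qquad\frac2{K-1}=\frac{1-k}k,\qquad\frac{2K}{K-1}=\frac{1+k}k .$$
Let $G_K(\alpha)$ be the right side of (i), (ii) on $[\frac1K,K]$, and $G_K=-\infty$ elsewhere.

**Theorem 1.** There is a function $\delta:(0,1)\to(0,\infty)$ such that for every $T\in(0,1)$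
$$\limsup_{k\to0}B_{K\text{-qs}}(\pm T/k)\le T^2-\delta(T).$$
At $t=\pm T/k$, which is in the range of (iii) once $T\le1-k$, the fraction in (iii) is $\frac{T(T\mp k)}{1-k^2\pm kT}\to T^2$. Hence (iii) is strict at $t=\pm T/k$ for every fixed $T\in(0,1)$ and all sufficiently small $k$, and the conjecture is false.

**Theorem 2.** Let $K>1$.

1. $F_{K\text{-qs}}<G_K$ on $(\frac1K,1-k^2]\cup[\frac1{1-k^2},K)$, and also on some intervals $(1-k^2,1-k^2+\tau)$ and $(\frac1{1-k^2}-\tau,\frac1{1-k^2})$ with $\tau=\tau(K)>0$.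
2. $B_{K\text{-qs}}(t)<\frac{t(t-1)}{t+c}$ for all $t\in(-\frac2{K-1},0)\cup(1,\frac{2K}{K-1})$.
3. Equality holds in (i) at $\alpha=\frac1K$ and $\alpha=K$; in (iii) for $t\in[0,1]$ and at the two endpoints of its range; and in (ii) in a neighborhood of $\alpha=1$.

So equality in (i) holds iff $\alpha\in\{\frac1K,K\}$, and equality in (iii) holds iff $t\in\{-\frac2{K-1}\}\cup[0,1]\cup\{\frac{2K}{K-1}\}$. The exact values of the two spectra elsewhere are not determined here.

The $\delta$ of Theorem 1 is the one of Section 1. Theorem 1 will be proved without the Known theorem; Theorem 2 uses it.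

## 3. From the disk to increasing homeomorphisms of the line

**Textbook facts.**

* **(S)** (Astala–Iwaniec–Martin, *Elliptic PDEs and Quasiconformal Mappings in the Plane*, §3.5.) Every $K$-qc map $f:\mathbb C\to\mathbb C$ is $\eta_K$-quasisymmetric: $|f(z)-f(x)|\le\eta_K\big(\frac{|z-x|}{|z-y|}\big)|f(z)-f(y)|$ for $y\ne z$, where the increasing homeomorphism $\eta_K$ of $[0,\infty)$ depends only on $K$. We call $z$ the center.
* **(Mori)** A $K$-qc map $\phi$ of $\mathbb D$ onto itself with $\phi(0)=0$ satisfies $|\phi(z)-\phi(w)|\le16|z-w|^{1/K}$.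
* A $K$-qc self-map of $\mathbb D$ or $\mathbb H$ extends by reflection to a $K$-qc map of the sphere; inverses of $K$-qc maps are $K$-qc.

**The class $\mathcal Q_K$.** Let $\mathcal Q_K$ be the set of increasing homeomorphisms $h$ of $\mathbb R$ that are boundary values of $K$-qc self-maps of $\mathbb H$ fixing $\infty$, and let $\mathcal Q_K^0$ be the subset with $h(0)=0$, $h(1)=1$. If $A,B$ are increasing affine maps and $h\in\mathcal Q_K$, then $A\circ h\circ B\in\mathcal Q_K$. Also $h^{-1}\in\mathcal Q_K$.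

**(Q)** *There are $Q=Q(K)$ and $c_K>0$ with $|h(I)|/|h(J)|\ge c_K(|I|/|J|)^Q$ for all $h\in\mathcal Q_K$ and intervals $I\subset J$.* Indeed, let $M=\eta_K(1)$. By (S), centered at the common endpoint, $|h(I)|\le M|h(I')|$ for adjacent intervals of equal length. So $|h(3I)|\le(1+2M)|h(I)|$, where $3I$ is the concentric triple. Every point of $J$ is within $|J|$ of the midpoint of $I$, so $J\subset3^nI$ as soon as $3^n|I|\ge2|J|$. Take the least such $n\ge0$; then $3^n\le6|J|/|I|$. With $Q=\log_3(1+2M)$ we get $|h(J)|\le3^{nQ}|h(I)|\le(6|J|/|I|)^Q|h(I)|$.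

**The lift.** Let $\phi:\mathbb D\to\mathbb D$ be onto, $K$-qc, $\phi(0)=0$. Lifting $\phi|_{\mathbb D\setminus0}$ through $w\mapsto e^{2\pi iw}$ gives a $K$-qc self-map of $\mathbb H$ commuting with $w\mapsto w+1$, so fixing $\infty$. Its boundary values $h\in\mathcal Q_K$ satisfy
$$h(x+1)=h(x)+1,\qquad\phi(e^{2\pi ix})=e^{2\pi ih(x)}.$$
If an arc corresponds to an interval $J$, its normalized length is $|J|$ and its $\phi_*m$-mass is $|h^{-1}(J)|$. Points at circular distance $d\le\frac12$ (mod 1) have chordal distance $2\sin\pi d\in[4d,2\pi d]$. We claim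
$$C^{-1}|I|^K\le|h(I)|\le C|I|^{1/K}\quad(|I|\le1),\qquad C=C(K).\tag{1}$$
For the upper bound: by Mori all chords of the arc $\phi(e^{2\pi iI})$ are at most $16(2\pi|I|)^{1/K}$. If this number is less than $2$, the arc contains no antipodal pair, so $|h(I)|<\frac12$ and $4|h(I)|\le16(2\pi|I|)^{1/K}$. Otherwise $|I|$ is bounded below and $|h(I)|\le1$ suffices. The lower bound is the upper bound for $\phi^{-1}$.

**Normalization $\phi(0)=0$.** For $f_{\phi_*m}$ replace $\phi$ by $\phi\circ M_0$, with $M_0$ a Möbius self-map of $\mathbb D$ taking $0$ to $\phi^{-1}(0)$. Since $M_{0*}m$ is comparable to $m$, masses change by bounded factors, which are absorbed by $\epsilon$. For $\beta_\phi$ replace $\phi$ by $M_0\circ\phi$ with $M_0(\phi(0))=0$; then $1-|\phi|$ changes by bounded factors.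

From now on "disjoint mod 1" for intervals of length $\le1$ means that the integer translates have disjoint interiors. Write $f_h=f_{\phi_*m}$ if $h$ is a lift of $\phi$.

The next lemma turns disks into pairs $(|I|,|h(I)|)$, a symmetric description from which inversion and composition can be read off.

**Lemma 2.** Let $\phi(0)=0$ with lift $h$, $\alpha>0$, $f\ge0$. Then $f_h(\alpha)\ge f$ iff

$(*)$ for every $\varepsilon>0$ there are arbitrarily small $r$ and at least $\max(1,r^{-f+\varepsilon})$ intervals $I$, disjoint mod 1, with $|h(I)|\in[r^{1+\varepsilon},r^{1-\varepsilon}]$ and $|I|\in[r^{\alpha+\varepsilon},r^{\alpha-\varepsilon}]$.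

*Proof.* $N_\mu(r,\alpha,\epsilon)$ decreases as $\epsilon\downarrow0$, so $f_h(\alpha)$ is an infimum over $\epsilon$. Also $\operatorname{supp}\mu=\partial\mathbb D$. For $z\in\partial\mathbb D$ and $r\le2$, $B(z,r)\cap\partial\mathbb D$ has normalized length $\frac2\pi\arcsin\frac r2\in[\frac r\pi,\frac r2]$.

**Disks give intervals.** Let $f_h(\alpha)\ge f$ and $\varepsilon>0$. There are arbitrarily small $r$ with $\log N_\mu(r,\alpha,\varepsilon)\ge(f-\varepsilon)|\log r|$; this is not $-\infty$, so $N_\mu\ge1$. The disjoint disks $B_i$ cut disjoint arcs $J_i$ with $|J_i|\in[\frac r\pi,\frac r2]\subset[r^{1+\varepsilon},r^{1-\varepsilon}]$ for small $r$, and $I_i=h^{-1}(J_i)$ has $|I_i|=\mu(B_i)\in[r^{\alpha+\varepsilon},r^{\alpha-\varepsilon}]$.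

**Intervals give disks.** Given $(*)$ with $\varepsilon<1$, let $y_i$ be the midpoint of $h(I_i)$ and $r'=r^{1+\varepsilon}$. Since $h(I_i)\supset[y_i-\frac{r'}2,y_i+\frac{r'}2]$ and the $h(I_i)$ are disjoint mod 1, distinct $y_i$ have distance at least $r'$ mod 1. So the points $e^{2\pi iy_i}$ are at mutual distance at least $4r'$, and the disks $B_i=B(e^{2\pi iy_i},r')$ are disjoint. $B_i$ cuts an arc $J_i'$ centered at $y_i$ with $\frac{r'}\pi\le|J_i'|\le\frac{r'}2$, so $J'_i\subset h(I_i)$. Therefore $\mu(B_i)=|h^{-1}(J_i')|\le|I_i|\le r^{\alpha-\varepsilon}$. By (Q) for $h^{-1}$, for small $r$,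
$$\mu(B_i)\ge c_K\Big(\frac{r^{1+\varepsilon}}{\pi r^{1-\varepsilon}}\Big)^Q|I_i|\ge c_K\Big(\frac{r^{2\varepsilon}}\pi\Big)^Qr^{\alpha+\varepsilon}\ge r^{\alpha+(2Q+2)\varepsilon}.$$
In terms of $r=(r')^{1/(1+\varepsilon)}$, both bounds say $\mu(B_i)\in[(r')^{\alpha+C\varepsilon},(r')^{\alpha-C\varepsilon}]$ with $C=\max(1+\alpha,2Q+2)$; for the upper bound use $\frac{\alpha-\varepsilon}{1+\varepsilon}\ge\alpha-(1+\alpha)\varepsilon$. So $N_\mu(r',\alpha,C\varepsilon)\ge\max(1,r^{-f+\varepsilon})$, and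
$$\limsup_{r'\to0}\frac{\log N_\mu(r',\alpha,C\varepsilon)}{|\log r'|}\ge\frac{f-\varepsilon}{1+\varepsilon}.$$
Let $\varepsilon\to0$. $\square$

Now the same translation for $\beta_\phi$. For an integer $N\ge2$ let
$$S_m(t)=\sum_IN^{-m}\big(N^m|h(I)|\big)^t,$$
the sum over the $N$-adic intervals $I\subset[0,1)$ of length $N^{-m}$.

**Lemma 3.** Let $\phi(0)=0$ with lift $h$. Then $\beta_\phi(t)=\limsup_{m\to\infty}\frac{\log S_m(t)}{m\log N}$.

*Proof.* **Comparison.** We show that for $r$ close to $1$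
$$1-|\phi(re^{2\pi ix})|\asymp|h(I)|\quad\text{whenever }x\in I,\ \tfrac{1-r}N<|I|\le1-r,\tag{2}$$
with constants depending on $K,N$ only. Reflect $\phi$ to a $K$-qc map of $\mathbb C$ fixing $0$ and $\infty$; write $\eta=\eta_K$, $z=re^{2\pi ix}$, $\zeta=e^{2\pi ix}$.

* Choose $\xi\in\partial\mathbb D$ with $|\phi(z)-\phi(\xi)|=1-|\phi(z)|$. Since $|z-\zeta|=1-r\le|z-\xi|$, (S) centered at $z$ gives $1-|\phi(z)|\le|\phi(z)-\phi(\zeta)|\le\eta(1)(1-|\phi(z)|)$.
* Let $\zeta'$ be the endpoint of $e^{2\pi iI}$ farther from $\zeta$ and $\zeta''$ the other one. Then $2|I|\le|\zeta-\zeta'|\le2\pi|I|$, while $|I|\le|z-\zeta|\le N|I|$. By (S) centered at $\zeta$, used in both directions, $|\phi(\zeta)-\phi(\zeta')|\asymp|\phi(z)-\phi(\zeta)|$. Also $|\phi(\zeta)-\phi(\zeta'')|\le\eta(1)|\phi(\zeta)-\phi(\zeta')|$.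
* $|h(I)|$ is the sum of the distances from $h(x)$ to the endpoints of $h(I)$. By (1), $|h(I)|\le\frac12$ for $r$ close to $1$, so these distances are comparable to the chords $|\phi(\zeta)-\phi(\zeta')|$, $|\phi(\zeta)-\phi(\zeta'')|$. Hence $|h(I)|\asymp|\phi(\zeta)-\phi(\zeta')|$.

The three points together give (2).

**Conclusion.** For each $r$ near $1$ there is exactly one $m$ with $\frac{1-r}N<N^{-m}\le1-r$, and every large $m$ occurs. By (2) the integral in the definition of $\beta_\phi(t)$ is $\asymp S_m(t)$, and $1-r\asymp N^{-m}$. $\square$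

**The power map by hand.** Transport $z|z|^{K-1}$ from $\mathbb H$ to $\mathbb D$ by $z\mapsto\frac{1+iz}{1-iz}$, which takes $i$ to $0$ and $\tan\pi x$ to $e^{2\pi ix}$. The map fixes $i$, so $\phi(0)=0$, and the lift is the odd function given by $\tan\pi h(x)=(\tan\pi x)^K$ for $0\le x<\frac12$. It satisfies $h(\frac12-x)=\frac12-h(x)$, so $h'(x)\asymp\operatorname{dist}(x,\frac12\mathbb Z)^{K-1}$. Using base $2$ and this symmetry,
$$S_m(t)\asymp\sum_{j=1}^{2^{m-2}}2^{-m}(j2^{-m})^{(K-1)t}.$$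
If $(K-1)t<-1$, the sum $\sum j^{(K-1)t}$ converges and $\beta_\phi(t)=-(K-1)t-1$; if $(K-1)t>-1$, then $\beta_\phi(t)=0$. For the inverse map replace $K$ by $1/K$: $\beta(t)=(1-\frac1K)t-1$ when $(1-\frac1K)t>1$. These are the two expressions in (iv). In $(*)$ the single interval $I=[0,s]$ has $|h(I)|\asymp s^K$; with $r=s^K$ this shows $f_h(\frac1K)\ge0$. So this map sees the extreme points of the bounds. The middle of the range requires multifractal behavior at all scales, and there the trouble begins.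

## 4. One-step moments

For $t\in\mathbb R$ and an integer $N\ge2$ let
$$A_N(t,K)=\sup_{h\in\mathcal Q_K^0}\frac1N\sum_{j=1}^N\Big(N\big|h\big([\tfrac{j-1}N,\tfrac jN]\big)\big|\Big)^t,\qquad b_N(t,K)=\frac{\log A_N(t,K)}{\log N}.$$
By (Q), $c_KN^{-Q}\le|h([\frac{j-1}N,\frac jN])|\le1$, so $A_N<\infty$. The choice $h=\mathrm{id}$ gives $A_N\ge1$, so $b_N\ge0$. The next lemma says that a bound for one subdivision step, uniform over $\mathcal Q_K^0$, controls both spectra.

**Lemma 4.** (a) $S_m(t)\le A_N(t,K)^m$ for every lift $h$ as above; hence $B_{K\text{-qs}}(t)\le b_N(t,K)$.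

(b) If $t\le0$, then $F_{K\text{-qs}}(\alpha)\le t+\alpha\big(1-t+b_N(t,K)\big)$ for all $\alpha>0$.

*Proof.* (a) Let $I$ be $N$-adic with children $I_1,\dots,I_N$. Composing $h$ with increasing affine maps that send $[0,1]$ to $I$ and $h(I)$ to $[0,1]$ gives an element of $\mathcal Q_K^0$, so $\frac1N\sum_j(N|h(I_j)|/|h(I)|)^t\le A_N$. Multiplying by $N^{-m}(N^m|h(I)|)^t$ and summing over $I$ of length $N^{-m}$ gives $S_{m+1}\le A_NS_m$. Since $h(x+1)=h(x)+1$, $S_0=1$. Now use Lemma 3.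

(b) If $F_{K\text{-qs}}(\alpha)=-\infty$ there is nothing to prove. Let $f=f_h(\alpha)\ge0$, take $M\ge r^{-f+\varepsilon}$ intervals $I_i$ as in $(*)$, and choose $m$ with $N^{-m}\le\frac12r^{\alpha+\varepsilon}<N^{1-m}$. Each $I_i$ has length at least $2N^{-m}$, so it contains an $N$-adic interval $I_i'$ of length $N^{-m}$. The $I_i'$ are distinct mod 1 and $|h(I_i')|\le r^{1-\varepsilon}$. As $t\le0$,
$$MN^{-m}(r^{1-\varepsilon}N^m)^t\le S_m(t)\le N^{mb_N}.$$
So $M\le N^{m(1+b_N-t)}r^{-t(1-\varepsilon)}$. Since $1+b_N-t>0$ and $N^m\le2Nr^{-(\alpha+\varepsilon)}$, we get $M\le Cr^{-(\alpha+\varepsilon)(1+b_N-t)-t(1-\varepsilon)}$ with $C$ independent of $r$. Letting $r\to0$ gives $f-\varepsilon\le(\alpha+\varepsilon)(1+b_N-t)+t(1-\varepsilon)$. Let $\varepsilon\to0$, and take the supremum over $h$. $\square$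

So we want an upper bound for $A_N(\pm T/k,K)$ when $k$ is small. There $h$ is close to the identity, $N|h(I_j)|\approx1+ku_j$, and $(1+ku_j)^{\pm T/k}\approx e^{\pm Tu_j}$. Sections 5 and 6 estimate the exponential moments of the linear term $u_j$ and justify the linearization.

## 5. Exponential moments of the linear term

For $\nu\in L^\infty(\mathbb H)$ with $\|\nu\|_\infty\le1$, $N=2^n$ ($n\ge1$), $x_j=j/N$, $I_j=[x_{j-1},x_j]$, put
$$u_j=-\frac2\pi\,\mathrm{Re}\int_{\mathbb H}\nu(\zeta)\Big[\frac1{(\zeta-x_j)(\zeta-x_{j-1})}-\frac1{\zeta(\zeta-1)}\Big]dA(\zeta),\qquad1\le j\le N.$$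
The integrand has integrable singularities and is $O(|\zeta|^{-3})$ at infinity.

**Proposition 5.** There is an absolute constant $C\ge1$ such that for $0<T<1$
$$\frac1N\sum_{j=1}^Ne^{Tu_j}\le C\,N^{T^2-\delta(T)}.$$

*Proof.*

**Step 1: replace $u_j$ by the mean over $I_j$ of one smooth periodic function.** Let $\Sigma=[-1,2]\times[\frac1N,1]$ and
$$g(s)=-\frac1\pi\int_\Sigma\nu(\zeta)\sum_{n\in\mathbb Z}\frac{dA(\zeta)}{(\zeta+3n-s)^2},\qquad U=2\,\mathrm{Re}\,g.$$
Since $y\ge\frac1N$ on $\Sigma$, the series and its derivatives in $s$ converge uniformly for $s$ in compact sets; $U$ is smooth and 3-periodic on $\mathbb R$. Claim: $|u_j-N\int_{I_j}U\,ds|\le C_0$ with $C_0$ absolute.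

Let $D=(-1,2)\times(0,1)$, $\kappa_j=\frac1{(\zeta-x_j)(\zeta-x_{j-1})}$, $\kappa=\frac1{\zeta(\zeta-1)}$. Up to a null set $\Sigma=D\cap\{y\ge\frac1N\}$, so
$$u_j=-\frac2\pi\mathrm{Re}\Big[\int_{\mathbb H\setminus D}\nu(\kappa_j-\kappa)+\int_{D\cap\{y<1/N\}}\nu\kappa_j+\int_\Sigma\nu\kappa_j-\int_D\nu\kappa\Big].$$

* On $\mathbb H\setminus D$ and for $p\in[0,1]$, $|\zeta-p|\ge\max(1,|\zeta|-1)\ge\frac{1+|\zeta|}3$. (For the last inequality treat $|\zeta|\le2$ and $|\zeta|\ge2$ separately.) So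
$$|\kappa_j-\kappa|=\frac{|\zeta(x_j+x_{j-1}-1)-x_jx_{j-1}|}{|\zeta(\zeta-1)(\zeta-x_j)(\zeta-x_{j-1})|}\le\frac{81}{(1+|\zeta|)^3},$$
which is integrable.
* $\int_D|\kappa|\,dA<\infty$.
* Substituting $\zeta=x_{j-1}+\zeta'/N$, $\int_{0<y<1/N}|\kappa_j|\,dA=\int_{0<y<1}\frac{dA}{|\zeta||\zeta-1|}<\infty$, a number independent of $j$ and $N$.
* On $\Sigma$, $N\int_{I_j}(\zeta-s)^{-2}ds=N\big[\frac1{\zeta-x_j}-\frac1{\zeta-x_{j-1}}\big]=\kappa_j$. So the $n=0$ term of $N\int_{I_j}U$ is exactly $-\frac2\pi\mathrm{Re}\int_\Sigma\nu\kappa_j$. For $n\ne0$, $\zeta\in\Sigma$, $s\in[0,1]$ we have $|\zeta+3n-s|\ge3|n|-2\ge|n|$, so the remaining terms contribute, before the factor $\frac2\pi$, at most $3\sum_{n\ne0}n^{-2}$, because $\Sigma$ has area at most $3$.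

This proves the claim. Let $w=e^{TU}$ and $Z=\int_{-1}^2w\,ds$. By Jensen's inequality on each $I_j$, and $T<1$,
$$\frac1N\sum_je^{Tu_j}\le e^{C_0}\int_0^1e^{TU}ds\le e^{C_0}Z .\tag{3}$$

**Step 2: pair $U$ with its own Gibbs density $w$.** The purpose is to bound $E=\int_{-1}^2Uw\,ds$ by the gradient of a positive harmonic function. Let $P$ be the Poisson extension of $w$; it is positive, 3-periodic in $x$, smooth on $\overline{\mathbb H}$. From $P(\zeta)=\frac1\pi\int_{\mathbb R}\mathrm{Im}\frac1{s-\zeta}\,w(s)\,ds$ and $\partial\,\mathrm{Im}F=\frac1{2i}F'$ for holomorphic $F$,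
$$\partial P(\zeta)=\frac1{2\pi i}\int_{\mathbb R}\frac{w(s)}{(\zeta-s)^2}\,ds .$$
By Fubini and periodicity of $w$, the sum over $n$ unfolds the integral over $[-1,2]$ to one over $\mathbb R$:
$$\int_{-1}^2gw\,ds=-\frac1\pi\int_\Sigma\nu(\zeta)\int_{\mathbb R}\frac{w(s)}{(\zeta-s)^2}\,ds\,dA(\zeta)=-2i\int_\Sigma\nu\,\partial P\,dA .$$
Since $\|\nu\|_\infty\le1$ and $|\nabla P|=2|\partial P|$,
$$E=2\,\mathrm{Re}\int_{-1}^2gw\,ds\le4\int_\Sigma|\partial P|\,dA=2\int_\Sigma|\nabla P|\,dA=2\int_\Sigma\rho_P\,d\omega,\qquad d\omega=P\,\frac{dA}y .\tag{4}$$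
The Poisson extension preserves the mean, $\int_{-1}^2P(x+iy)\,dx=Z$ for all $y$; hence $\omega(\Sigma)=\Lambda Z$ with $\Lambda=\log N$.

**Step 3: bound the square of the gradient by entropy.** Let $e(y)=\int_{-1}^2(P\log P)(x+iy)\,dx$. Since $P$ is harmonic, $\Delta(P\log P)=|\nabla P|^2/P$, and the integral of $\partial_x^2(P\log P)$ over a period vanishes, so $e''(y)=\int_{-1}^2\frac{|\nabla P|^2}P\,dx\ge0$. By Fourier expansion $P\to Z/3$ exponentially fast with all derivatives as $y\to\infty$. Put $L=\log\frac Z3$. Then $Ye'(Y)\to0$, $e(Y)\to ZL$, and letting $Y\to\infty$ in $\int_0^Yye''\,dy=Ye'(Y)-e(Y)+e(0)$ we get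
$$\int_\Sigma\rho_P^2\,d\omega\le\int_0^\infty ye''(y)\,dy=\int_{-1}^2w\log w\,ds-ZL=TE-ZL.\tag{5}$$
Here we used $\rho_P^2\,d\omega=y\frac{|\nabla P|^2}P\,dA$ and $\log w=TU$.

**Step 4: combine.** Let $a$ and $q$ be the $\omega$-averages over $\Sigma$ of $\rho_P$ and $\rho_P^2$. By (4), $E\le2a\Lambda Z$; by (5), $ZL\le TE-q\Lambda Z$. As $T>0$,
$$L\le\Lambda(2aT-q).\tag{6}$$

*What the obvious estimate gives.* By Cauchy–Schwarz $q\ge a^2$, so $L\le\Lambda(2aT-a^2)\le\Lambda T^2$, that is, $Z\le3N^{T^2}$. Carried through Section 6, this yields only $\limsup_{k\to0}B_{K\text{-qs}}(\pm T/k)\le T^2$, exactly the limit of the bound in (iii), and decides nothing. But one sees where nothing is lost: $q=a^2$ and $a=T$ together mean $\rho_P=T$ on all of $\Sigma$. That is what Lemma 1 forbids.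

**Step 5: insert the rigidity of $\rho_P$ at every scale.** Completing the square, (6) reads
$$L\le\Lambda\Big(T^2-\frac1{\omega(\Sigma)}\int_\Sigma(\rho_P-T)^2\,d\omega\Big).$$
$\Sigma=[-1,2]\times[2^{-n},1]$ is tiled by the squares $[j2^{-i},(j+1)2^{-i}]\times[2^{-i},2^{1-i}]$, $1\le i\le n$, $-2^i\le j<2^{i+1}$. Each is the image of $Q_0$ under $A(w)=2^{-i}(w+j)$. The function $P\circ A$ is positive harmonic on $\mathbb H$, $\rho_{P\circ A}=\rho_P\circ A$, and $dA/y$ is scaled by a constant. So by the definition of $\delta(T)$, applied to $P\circ A$, the $\omega$-average of $(\rho_P-T)^2$ over each square is at least $\delta(T)$, and hence so is the average over $\Sigma$. Therefore $L\le\Lambda(T^2-\delta(T))$, i.e. $Z\le3N^{T^2-\delta(T)}$. With (3), $C=3e^{C_0}$ works. $\square$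

## 6. Linearization as $k\to0$ and the proof of Theorem 1

**Proposition 6.** For $0<T<1$ and $N=2^n$, with $C$ as in Proposition 5,
$$\limsup_{k\to0}A_N(\pm T/k,K)\le C\,N^{T^2-\delta(T)}.$$

*Proof.* **Step 1: embed $h$ in a holomorphic family.** Let $h\in\mathcal Q_K^0$, extended by reflection to a $K$-qc map of $\mathbb C$ fixing $0,1,\infty$, with coefficient $k\nu$, $\|\nu\|_\infty\le1$, $\nu(\bar z)=\overline{\nu(z)}$. For $|\lambda|<1$ let $f^{\lambda\nu}$ be the qc map of $\mathbb C$ with coefficient $\lambda\nu$ fixing $0,1,\infty$. By uniqueness the extension of $h$ is $f^{k\nu}$. By the Ahlfors–Bers theorem $\lambda\mapsto f^{\lambda\nu}(z)$ is holomorphic in $|\lambda|<1$ for each $z$, and (Ahlfors, *Lectures on Quasiconformal Mappings*, Ch. V)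
$$\frac d{d\lambda}f^{\lambda\nu}(z)\Big|_{\lambda=0}=-\frac1\pi\int_{\mathbb C}\nu(\zeta)R(\zeta,z)\,dA(\zeta),\qquad R(\zeta,z)=\frac1{\zeta-z}-\frac z{\zeta-1}+\frac{z-1}\zeta .$$

**Step 2: a Taylor expansion uniform in $h$.** For $|\lambda|\le\frac12$, $f^{\lambda\nu}$ is $3$-qc, so (S) with center $0$ gives $|f^{\lambda\nu}(z)|\le\eta_3(|z|)|f^{\lambda\nu}(1)|\le C_1:=\eta_3(1)$ for $|z|\le1$. By Cauchy's estimates the $n$-th Taylor coefficient at $\lambda=0$ is at most $2^nC_1$. As $f^0(x)=x$, for $k\le\frac14$ and $x\in[0,1]$,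
$$|h(x)-x-kv(x)|\le\sum_{n\ge2}C_1(2k)^n\le8C_1k^2,\qquad v(x)=-\frac2\pi\mathrm{Re}\int_{\mathbb H}\nu(\zeta)R(\zeta,x)\,dA(\zeta),$$
and $|v|\le2C_1$, uniformly in $h$. The form of $v$ comes from the symmetry of $\nu$ and $R(\bar\zeta,x)=\overline{R(\zeta,x)}$: the lower half-plane contributes the complex conjugate.

**Step 3: recognize $u_j$.** Since $\frac1\zeta-\frac1{\zeta-1}=-\frac1{\zeta(\zeta-1)}$,
$$R(\zeta,x)-R(\zeta,x')=(x-x')\Big[\frac1{(\zeta-x)(\zeta-x')}-\frac1{\zeta(\zeta-1)}\Big],$$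
so $N(v(x_j)-v(x_{j-1}))=u_j$ as in Section 5 and $|u_j|\le4C_1N$. Hence $N|h(I_j)|=1+ku_j+O_N(k^2)$ and
$$(N|h(I_j)|)^{\pm T/k}=\exp\big(\pm Tu_j+O_N(k)\big)$$
uniformly in $h$. The $u_j$ are real-linear in $\nu$, so Proposition 5 applied to $\pm\nu|_{\mathbb H}$ gives the claim. $\square$

**Proof of Theorem 1.** By Lemma 4(a) and Proposition 6, for every $N=2^n$,
$$\limsup_{k\to0}B_{K\text{-qs}}(\pm T/k)\le\limsup_{k\to0}b_N(\pm T/k,K)\le T^2-\delta(T)+\frac{\log C}{\log N}.$$
The left side does not depend on $N$; let $N\to\infty$. With $c=\frac{1-k^2}{k^2}$, at $t=\pm T/k$ one computes $\frac{t(t-1)}{t+c}=\frac{T(T\mp k)}{1-k^2\pm kT}\to T^2$. As $\delta(T)>0$ by Lemma 1, (iii) is strict at $t=\pm T/k$ for all small $k$. The conjecture is false. $\blacksquare$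

## 7. Fixed $K$: inversion, factorization, and a Legendre-type bound

For a fixed $K$ the linearization is of no use: the error in Section 6 is $O_N(k)$ in the exponent, with constants depending on $N$, and $k$ must tend to $0$ before $N\to\infty$. The way around is to factor $\phi=\phi_2\circ\phi_1$ with $\phi_2$ extremely close to conformal. For $\phi_2$ the strict gain is available; for $\phi_1$ we use the Known theorem. It then has to be shown that a gain for one factor, at one exponent, suffices. The tools are collected here.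

**Lemma 7.** (a) $F_{K\text{-qs}}(1/\alpha)=F_{K\text{-qs}}(\alpha)/\alpha$ for $\alpha>0$.

(b) If $K=K_1K_2$ with $K_i>1$, then for $\alpha>0$
$$F_{K\text{-qs}}(\alpha)\le\sup_{a\in[1/K_2,K_2]}\min\{F_{K_2\text{-qs}}(a),\,a\,F_{K_1\text{-qs}}(\alpha/a)\}.$$

(c) $B_{K\text{-qs}}(t)\le\sup_{\alpha\in[1/K,K]}\Big(t-1+\frac{F_{K\text{-qs}}(\alpha)-t}\alpha\Big)$ for $t\in\mathbb R$.

*Proof.* (a) *Swap the roles of $I$ and $h(I)$.* Let $f_h(\alpha)\ge f\ge0$, take the intervals of $(*)$, and put $\rho=r^\alpha$. The intervals $h(I)$ satisfy $|h^{-1}(h(I))|=|I|\in[\rho^{1+\varepsilon/\alpha},\rho^{1-\varepsilon/\alpha}]$ and $|h(I)|\in[\rho^{(1+\varepsilon)/\alpha},\rho^{(1-\varepsilon)/\alpha}]$, and there are at least $\max(1,\rho^{-f/\alpha+\varepsilon/\alpha})$ of them. This is $(*)$ for $(h^{-1},\frac1\alpha)$ with exponent $f/\alpha$, and $h^{-1}$ is the lift of $\phi^{-1}$. So $f_{h^{-1}}(\frac1\alpha)\ge f_h(\alpha)/\alpha$. Hence $F_{K\text{-qs}}(\frac1\alpha)\ge F_{K\text{-qs}}(\alpha)/\alpha$;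 applying this with $\frac1\alpha$ in place of $\alpha$ gives the reverse.

(b) *Factor the map.* Let $\phi(0)=0$, with coefficient $\nu$. By the measurable Riemann mapping theorem there is a qc self-map $\phi_1$ of $\mathbb D$ fixing $0$ with coefficient
$$\nu_1=\frac\nu{|\nu|}\tanh(\theta\,\mathrm{artanh}|\nu|)\quad(0\text{ where }\nu=0),\qquad\theta=\frac{\log K_1}{\log K}.$$
Let $\phi_2=\phi\circ\phi_1^{-1}$. By the composition formula $|\nu_{\phi_2}\circ\phi_1|=\Big|\frac{\nu-\nu_1}{1-\overline{\nu_1}\nu}\Big|=\tanh((1-\theta)\,\mathrm{artanh}|\nu|)$. As $\mathrm{artanh}\,k=\frac12\log K$, $\phi_i$ is $K_i$-qc. On lifts $h=h_2\circ h_1$.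

*Sort the intervals by $|h_1(I)|$.* Let $f=f_h(\alpha)\ge0$ (otherwise there is nothing to prove). For small $\varepsilon$ take the intervals of $(*)$. By (1) for $h_2^{-1}$, $|h_1(I)|=|h_2^{-1}(h(I))|\in[r^{2K_2},r^{1/(2K_2)}]$ for small $r$. Cover the exponent range $[\frac1{2K_2},2K_2]$ by finitely many windows $[a-\varepsilon,a+\varepsilon]$, their number depending on $\varepsilon,K_2$ only. By the pigeonhole principle some window $[a_\varepsilon-\varepsilon,a_\varepsilon+\varepsilon]$, the same for arbitrarily small $r$, contains the exponents of at least $\max(1,r^{-f+2\varepsilon})$ of the intervals. Let $a_\varepsilon\to a$ along a sequence $\varepsilon\to0$.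

*Read off both factors.* The intervals $h_1(I)$ have $|h_2(h_1(I))|=|h(I)|=r^{1+o(1)}$ and $|h_1(I)|=r^{a+o(1)}$, where $o(1)\to0$ with $\varepsilon$ along the sequence. This is $(*)$ for $(h_2,a)$ with exponent $f$. With $\rho=r^a$, the intervals $I$ have $|h_1(I)|=\rho^{1+o(1)}$, $|I|=\rho^{\alpha/a+o(1)}$, and there are at least $\max(1,\rho^{-f/a+o(1)})$ of them: this is $(*)$ for $(h_1,\alpha/a)$ with exponent $f/a$. By Lemma 2, $f\le f_{h_2}(a)\le F_{K_2\text{-qs}}(a)$ and $f\le af_{h_1}(\alpha/a)\le aF_{K_1\text{-qs}}(\alpha/a)$. As $f_{h_2}(a)\ge0$, $a\in[\frac1{K_2},K_2]$.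

(c) *Find one exponent that carries the moment.* It suffices to find, for every $\phi$ with $\phi(0)=0$, an $\alpha\in[\frac1K,K]$ with $\beta_\phi(t)\le t-1+\frac{f_h(\alpha)-t}\alpha$. Let $\beta=\beta_\phi(t)$, finite by (1) and Lemma 3. Use Lemma 3 with base $2$, $s=2^{-m}$, along infinitely many $m$ with $S_m(t)\ge s^{-\beta+\varepsilon}$. By (1) all exponents $\log|h(I)|/\log s$ lie in $[\frac1{2K},2K]$ for large $m$. Split this range into finitely many windows. One window $[\gamma_\varepsilon-\varepsilon,\gamma_\varepsilon+\varepsilon]$, the same for arbitrarily small $s$, carries a fixed fraction of $S_m(t)$, hence at least $s^{-\beta+2\varepsilon}$. Each of its $M\ge1$ intervals contributes $s^{1-t}|h(I)|^t\le s^{1-t+t\gamma_\varepsilon-|t|\varepsilon}$. So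
$$M\,s^{1-t+t\gamma_\varepsilon-|t|\varepsilon}\ge s^{-\beta+2\varepsilon}.$$
Let $\gamma_\varepsilon\to\gamma_0$ along a sequence $\varepsilon\to0$; put $\alpha=1/\gamma_0$ and $r=s^{\gamma_0}$, so $s=r^\alpha$. Then $|h(I)|=r^{1+o(1)}$, $|I|=r^\alpha$, and $M\ge s^{-(\beta+1-t+t\gamma_0)+o(1)}=r^{-(\alpha(\beta+1-t)+t)+o(1)}$. So $(*)$ holds at $\alpha$ with $f=\max(0,\alpha(\beta+1-t)+t)$. By Lemma 2, $f_h(\alpha)\ge\alpha(\beta+1-t)+t$, which is the desired inequality, and $f_h(\alpha)\ge0$ forces $\alpha\in[\frac1K,K]$. $\square$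

## 8. The function $G_K$ in a parameter that adds

The right sides of (i), (ii) must be compatible with Lemma 7(b). This is visible in a parametrization in which composition becomes the addition $(l,k)\mapsto\frac{l+k}{1+lk}$ of hyperbolic tangents.

**Lemma 8.** (a) $G_K$ is continuous on $[\frac1K,K]$, strictly increasing on $[\frac1K,1]$, equal to $1$ on $[1,\frac1{1-k^2}]$, strictly decreasing on $[\frac1{1-k^2},K]$, and upper semicontinuous (usc) on $(0,\infty)$; it vanishes at $\frac1K$ and $K$. Also $G_K(1/\alpha)=G_K(\alpha)/\alpha$.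

(b) For $l\in[0,1]$ let $\alpha(l,k)=\frac{1-k^2}{(1+lk)^2}$, which decreases in $l$ from $1-k^2$ to $\frac1K$. Then
$$G_K(\alpha(l,k))=(1-l^2)\,\alpha(l,k)=1-m^2,\qquad m=\frac{l+k}{1+lk}.\tag{7}$$

*Proof.* (a) Let $\sigma=\sqrt K+\frac1{\sqrt K}$. Then $\frac{c\sigma^2}4=\frac{(K+1)^2}{(K-1)^2}=\frac1{k^2}=1+c$, so $c\sigma=2\sqrt{c(1+c)}$, and the right side of (i) is
$$\mathcal E(\alpha)=c(-\alpha+\sigma\sqrt\alpha-1)=\alpha-\big(\sqrt{(1+c)\alpha}-\sqrt c\big)^2.\tag{8}$$
It is a concave parabola in $\sqrt\alpha$ with zeros at $\alpha=\frac1K,K$ and vertex $\sqrt\alpha=\frac\sigma2=\frac1{\sqrt{1-k^2}}$, with value $c(\frac{\sigma^2}4-1)=1$. From the second form $\mathcal E(1-k^2)=1-k^2$, since $(1+c)(1-k^2)=c$. So the pieces $\mathcal E$, $\min\{\alpha,1\}$, $\mathcal E$ fit together continuously, with the stated monotonicity. As $G_K=-\infty$ off the closed interval, $G_K$ is usc. Finally $\mathcal E(1/\alpha)=\mathcal E(\alpha)/\alpha$ by the first form, and $\min\{\frac1\alpha,1\}=\frac1\alpha\min\{1,\alpha\}$.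

(b) With $\alpha=\alpha(l,k)$, $\sqrt K=\frac{\sqrt{1-k^2}}{1-k}$ and $\frac1{\sqrt K}=\frac{\sqrt{1-k^2}}{1+k}$ give
$$\sqrt K-\sqrt\alpha=\sqrt K\,\frac{k(1+l)}{1+lk},\qquad\sqrt\alpha-\frac1{\sqrt K}=\frac1{\sqrt K}\,\frac{k(1-l)}{1+lk}.$$
So $G_K(\alpha)=c\,\frac{k^2(1-l^2)}{(1+lk)^2}=(1-l^2)\alpha$. Also $(1+lk)^2-(l+k)^2=(1-l^2)(1-k^2)$, so this is $1-m^2$. $\square$

## 9. Strictness in (i) and near the ends of (ii)

**Proof of Theorem 2.1.** Fix $K>1$, $l\in[0,1)$, $\alpha=\alpha(l,k)$, $m=\frac{l+k}{1+lk}\in(0,1)$, $g=G_K(\alpha)=1-m^2$.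

**Step 1: the factorization and its critical exponents.** For $0<k_2<k$ define $k_1\in(0,1)$ by $k=\frac{k_1+k_2}{1+k_1k_2}$, so that $K=K_1K_2$ for the corresponding $K_i$. Put
$$l'=\frac{l+k_1}{1+lk_1}=\frac{m-k_2}{1-mk_2}\in[0,1),\qquad a_*=\alpha(l',k_2),\qquad b_*=\alpha(l,k_1).$$
The two forms of $l'$ agree because the operation $\frac{x+y}{1+xy}$ is associative and commutative. Since $\frac{l'+k_2}{1+l'k_2}=m$, (7) gives
$$G_{K_2}(a_*)=1-m^2=g,\qquad G_{K_1}(b_*)=(1-l^2)\,b_*.$$
Moreover $(1+lk_1)(1+l'k_2)=1+lk_1+(l+k_1)k_2=(1+k_1k_2)(1+lk)$ and $(1-k_1^2)(1-k_2^2)=(1+k_1k_2)^2-(k_1+k_2)^2=(1-k^2)(1+k_1k_2)^2$. Hence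
$$a_*b_*=\alpha .$$
So if $F$ is replaced by $G$ on the right of Lemma 7(b), both entries of the minimum at $a=a_*$ equal $g$: the first by the above, the second since $a_*(1-l^2)b_*=(1-l^2)\alpha=g$. We shall see in Step 3 that $a_*$ is the only point where the minimum reaches $g$. So it suffices to beat $G_{K_2}$ at $a_*$.

**Step 2: a gain for $\phi_2$ at the exponent $a_*$.** By Lemma 4(b) with $t=-m/k_2$, $F_{K_2\text{-qs}}\le\psi$ where $\psi(a)=t+a(1-t+b_N(t,K_2))$. As $k_2\to0$ with $l,k$ (hence $m$) fixed, $l'=m+O(k_2)$ and $a_*=1-2mk_2+O(k_2^2)$. By Proposition 6 with $T=m$,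
$$\limsup_{k_2\to0}\psi(a_*)=\limsup_{k_2\to0}\Big[a_*(1+b_N)-\frac m{k_2}(1-a_*)\Big]\le1+m^2-\delta(m)+\frac{\log C}{\log N}-2m^2.$$
Choose $N=2^n$ with $\frac{\log C}{\log N}\le\frac12\delta(m)$. Since $\delta(m)>0$, we can then choose $k_2$ so small that $\psi(a_*)<1-m^2=g$. Fix these choices.

**Step 3: one gain is enough.** Let $\widehat G=\min(G_{K_2},\psi)\ge F_{K_2\text{-qs}}$. By Lemma 7(b) and the Known theorem for $K_1,K_2$, for all $\alpha'>0$,
$$F_{K\text{-qs}}(\alpha')\le\Gamma(\alpha'):=\max_{a\in[1/K_2,K_2]}\min\{\widehat G(a),\,a\,G_{K_1}(\alpha'/a)\}.$$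
The inner function is usc in $(a,\alpha')$ and $a$ ranges over a compact set; so the maximum is attained and $\Gamma$ is usc. Suppose $\Gamma(\alpha)\ge g$, attained at $a$.

* $G_{K_2}(a)\ge g=G_{K_2}(a_*)$ and $a_*\le1-k_2^2<1$. Since $G_{K_2}$ is strictly increasing on $[\frac1{K_2},1]$, $a\ge a_*$.
* Let $b=\alpha/a$. Then $aG_{K_1}(b)\ge g$ gives
$$G_{K_1}(1/b)=\frac{G_{K_1}(b)}b\ge\frac g{ab}=\frac g\alpha=1-l^2=\frac{G_{K_1}(b_*)}{b_*}=G_{K_1}(1/b_*),$$
and $1/b_*=\frac{(1+lk_1)^2}{1-k_1^2}\in[\frac1{1-k_1^2},K_1]$. Since $G_{K_1}$ is strictly decreasing on $[\frac1{1-k_1^2},K_1]$ and $-\infty$ beyond, $1/b\le1/b_*$. So $a=\alpha/b\le\alpha/b_*=a_*$.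

Hence $a=a_*$. But $\widehat G(a_*)\le\psi(a_*)<g$, a contradiction. So
$$F_{K\text{-qs}}(\alpha)\le\Gamma(\alpha)<G_K(\alpha).\tag{9}$$

**Step 4: from points to the stated sets.** As $l$ ranges over $[0,1)$, $\alpha(l,k)$ covers $(\frac1K,1-k^2]$. For $l=0$, i.e. $\alpha=1-k^2$: $\Gamma$ is usc and $G_K$ is continuous on $(\frac1K,K)$, so $\Gamma<G_K$ also on some $(1-k^2,1-k^2+\tau)$. For $\alpha_0\in[\frac1{1-k^2},K)$ take the $\Gamma$ belonging to $1/\alpha_0$ and put $\widetilde\Gamma(\alpha)=\alpha\Gamma(1/\alpha)$, again usc. By Lemma 7(a), $F_{K\text{-qs}}(\alpha)=\alpha F_{K\text{-qs}}(1/\alpha)\le\widetilde\Gamma(\alpha)$, and $\widetilde\Gamma(\alpha_0)<\alpha_0G_K(1/\alpha_0)=G_K(\alpha_0)$. For $\alpha_0=\frac1{1-k^2}$ semicontinuity gives the interval to its left, after decreasing $\tau$ if necessary. $\blacksquare$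

## 10. Strictness in (iii)

**Proof of Theorem 2.2.** Let $t\in(-\frac2{K-1},0)\cup(1,\frac{2K}{K-1})$, $b^*=\frac{t(t-1)}{t+c}$ and
$$V(\alpha)=t-1+\frac{G_K(\alpha)-t}\alpha\qquad\text{on }[\tfrac1K,K].$$
Since $c-\frac{1-k}k=\frac{1-k}{k^2}>0$, we have $c+t>0$; so $b^*>0$ is the right side of (iii).

**Step 1: $V$ has a unique maximum point, in the open range of (i).** Claim: the maximum point is $\alpha_t=\frac{(c+t)^2}{c(1+c)}$, the value is $b^*$, and $\alpha_t\in(\frac1K,1-k^2)$ if $t<0$, $\alpha_t\in(\frac1{1-k^2},K)$ if $t>1$.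

On the ranges of (i), with $x=\alpha^{-1/2}$, (8) gives $V=t-1-c+c\sigma x-(c+t)x^2$, a strictly concave parabola. Its vertex is $x=\frac{c\sigma}{2(c+t)}$, i.e. $\alpha=\frac{4(c+t)^2}{c^2\sigma^2}=\alpha_t$ because $c\sigma^2=4(1+c)$. Its maximal value is $t-1-c+\frac{c(1+c)}{c+t}=\frac{t^2-t}{c+t}=b^*$. The number $\alpha_t$ increases with $t$, and substituting $c+t=\frac{1-k}{k^2},\ c,\ 1+c,\ \frac{1+k}{k^2}$ shows that it equals $\frac1K,\ 1-k^2,\ \frac1{1-k^2},\ K$ at $t=-\frac2{K-1},\ 0,\ 1,\ \frac{2K}{K-1}$. This locates $\alpha_t$. On the range of (ii), $\frac{G_K-t}\alpha$ is $1-\frac t\alpha$ for $\alpha\le1$ and $\frac{1-t}\alpha$ for $\alpha\ge1$: decreasing if $t<0$, increasing if $t>1$. So there $V\le V(1-k^2)<b^*$, respectively $V\le V(\frac1{1-k^2})<b^*$, since these endpoints belong to the ranges of (i) and differ from $\alpha_t$. This proves the claim.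

**Step 2: remove that maximum.** By Section 9 there is a usc function $\Gamma_t\ge F_{K\text{-qs}}$ with $\Gamma_t(\alpha_t)<G_K(\alpha_t)$: take $\Gamma$ or $\widetilde\Gamma$ for $\alpha=\alpha_t$. By Lemma 7(c) and the Known theorem, $B_{K\text{-qs}}(t)\le\sup_{[1/K,K]}W$ with
$$W(\alpha)=t-1+\frac{\min(G_K,\Gamma_t)(\alpha)-t}\alpha .$$
$W$ is usc on a compact interval, so the supremum is attained or is $-\infty$. At $\alpha_t$, $W<V=b^*$; elsewhere $W\le V<b^*$. Hence $B_{K\text{-qs}}(t)<b^*$. $\blacksquare$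

## 11. Where equality does hold

**Proof of Theorem 2.3.** **Equality in (iii).** For $t\in[0,1]$ the right side is $0$, and $\beta_{\rm id}(t)=0$. At $t=-\frac2{K-1}$ and $t=\frac{2K}{K-1}$ the values in (iv) are both $1$. The right side of (iii) is also $1$ there: $t(t-1)=\frac{1-k}{k^2}=t+c$ at the left endpoint and $t(t-1)=\frac{1+k}{k^2}=t+c$ at the right endpoint.

**Equality in (i).** The power map of Section 3 has $f_h(\frac1K)\ge0=G_K(\frac1K)$. By Lemma 7(a), $F_{K\text{-qs}}(K)=KF_{K\text{-qs}}(\frac1K)\ge0=G_K(K)$.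

**Equality in (ii) near $1$: the construction.** We need maps for which many points have the same exponent $\alpha<1$ and the set of these points is as large as possible; a Bernoulli measure does this. Let $\varepsilon\in[0,\frac14)$ and let $\mu_\varepsilon$ be the 1-periodic measure on $\mathbb R$ whose restriction to $[0,1)$ is the Bernoulli measure on 4-adic intervals with weights $(p_0,p_1,p_2,p_3)=(\frac14,\frac14+\varepsilon,\frac14-\varepsilon,\frac14)$. Let $q$ be the increasing homeomorphism of $\mathbb R$ with $q(0)=0$ and $q(x)-q(x')=\mu_\varepsilon([x',x])$; then $q(x+1)=q(x)+1$.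

**The quasisymmetry constant of $q$ tends to $1$.** Adjacent 4-adic intervals of equal level either have codes $\omega a3\cdots3$ and $\omega(a+1)0\cdots0$, or are separated by an integer. In the first case the mass ratio is $p_a/p_{a+1}$, because $p_0=p_3$. In the second case the codes are $3\cdots3$ and $0\cdots0$ and the masses are equal. So the ratio always lies in $[R^{-1},R]$ with $R=\frac{1+4\varepsilon}{1-4\varepsilon}$.

Fix an integer $J\ge3$. If $0<\tau<J$, choose $n\ge1$ with $J4^{-n}\le\tau<4J4^{-n}$. At most $8J+2$ level-$n$ intervals meet the interior of $[x-\tau,x+\tau]$, so their masses differ by factors at most $R^{8J+2}$. Each half of $[x-\tau,x+\tau]$ contains at least $\tau4^n-2$ of them and is covered by at most $\tau4^n+2$. Since $\tau4^n\ge J$,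
$$\frac{q(x+\tau)-q(x)}{q(x)-q(x-\tau)}\le R^{8J+2}\,\frac{J+2}{J-2},$$
and likewise for the reciprocal. For $\tau\ge J$ use unit intervals, which all have mass $1$; the ratio is then at most $\frac{\tau+2}{\tau-2}\le\frac{J+2}{J-2}$. Taking $J$ large and then $\varepsilon$ small, the quasisymmetry constant $M(\varepsilon)$ of $q$ tends to $1$ as $\varepsilon\to0$.

**A $K$-qc map with lift $q^{-1}$.** The Beurling–Ahlfors extension (Acta Math. 1956) of $q$ has dilatation $\le M^2$ and commutes with $w\mapsto w+1$. So there is $\varepsilon_K>0$ such that for $0\le\varepsilon\le\varepsilon_K$ its inverse is $K$-qc and descends through $w\mapsto e^{2\pi iw}$ to a $K$-qc self-map of $\mathbb D\setminus0$. It carries neighborhoods of $\partial\mathbb D$ to neighborhoods of $\partial\mathbb D$, hence tends to $0$ at $0$. Points are removable for qc maps, so it extends to a $K$-qc $\phi:\mathbb D\to\mathbb D$ with $\phi(0)=0$ and lift $h=q^{-1}$.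

**Counting.** Let $\alpha_\varepsilon=-\sum p_i\log p_i/\log4$. By the law of large numbers, for each $\varepsilon'>0$ and $n$ large, the level-$n$ 4-adic $J\subset[0,1)$ with $\mu_\varepsilon(J)\in[4^{-n(\alpha_\varepsilon+\varepsilon')},4^{-n(\alpha_\varepsilon-\varepsilon')}]$ carry total mass at least $\frac12$. So there are at least $\frac124^{n(\alpha_\varepsilon-\varepsilon')}$ of them. The intervals $I=q(J)$, with $r=4^{-n}=|h(I)|$ and $|I|=\mu_\varepsilon(J)$, give $(*)$ with $f=\alpha=\alpha_\varepsilon$. Thus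
$$F_{K\text{-qs}}(\alpha_\varepsilon)\ge\alpha_\varepsilon\qquad(0\le\varepsilon\le\varepsilon_K).$$

**These exponents lie in the range of (ii).** First, $\alpha_\varepsilon\ge\frac1K$, because $F_{K\text{-qs}}(\alpha_\varepsilon)>-\infty$. For $\frac1K\le\alpha<1-k^2$ the Known theorem and (8) give $F_{K\text{-qs}}(\alpha)\le\mathcal E(\alpha)<\alpha$, since $\sqrt{(1+c)\alpha}=\sqrt c$ only at $\alpha=1-k^2$. So $\alpha_\varepsilon\ge1-k^2$.

**A whole neighborhood of $1$.** The function $\varepsilon\mapsto\alpha_\varepsilon$ is continuous, $\alpha_0=1$, and $\alpha_\varepsilon<1$ for $\varepsilon>0$ since entropy is maximal only for equal weights. So every $\alpha\in[\alpha_{\varepsilon_K},1]$ is some $\alpha_\varepsilon$ with $0\le\varepsilon\le\varepsilon_K$, and with (ii) we get $F_{K\text{-qs}}(\alpha)=\alpha$ there. By Lemma 7(a), $F_{K\text{-qs}}(\alpha)=\alpha F_{K\text{-qs}}(1/\alpha)=1$ for $\alpha\in[1,1/\alpha_{\varepsilon_K}]$. Hence equality holds in (ii)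 on $[\alpha_{\varepsilon_K},1/\alpha_{\varepsilon_K}]$. $\blacksquare$
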